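\title{Locally abelian-by-finite groups that are coarsely equivalent to abelian groups}

\begin{abstract}
We show that the wreath product $\mathbb Z\wr\bigoplus_{\mathbb N}\mathbb Z/2$ is locally abelian-by-finite but is not coarsely equivalent to any countable abelian group. We then determine which countable locally abelian-by-finite groups $G$ are coarsely equivalent to an abelian group: exactly those in which, for every $g\in G$, the union of the centralizers of the positive powers of $g$ has finite index. Such a group is even bijectively coarsely equivalent to an abelian group. The condition holds whenever $G$ has finite asymptotic dimension.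
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are countable. A metric is \emph{proper} if its closed balls are compact. A map $f\colon X\to Y$ of metric spaces is \emph{bornologous} if for every $\delta<\infty$ the modulus
\[
\omega_f(\delta)=\sup\{\operatorname{diam} f(Z): Z\subset X,\ \operatorname{diam} Z\le\delta\}
\]
is finite. The spaces $X$ and $Y$ are \emph{coarsely equivalent} if there are bornologous maps $f\colon X\to Y$, $f'\colon Y\to X$ and a constant $K<\infty$ such that $\operatorname{dist}(f'f(x),x)\le K$ and $\operatorname{dist}(ff'(y),y)\le K$ for all $x\in X$, $y\in Y$; they are \emph{bijectively} coarsely equivalent if $f$ and $f'$ can be taken bijective. A coarse equivalence ignores small distances and may distort large ones; what it keeps is which families of sets are uniformly bounded. By a result of Smith, every countable group carries a proper left-invariant metric, and for any two such metrics the identity map is a coarse equivalence. So coarse equivalence is a relation between countable groups, finitely generated or not, and we fix one such metric on each group.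

A group is \emph{abelian-by-finite} if it has an abelian normal subgroup of finite index, and \emph{locally abelian-by-finite} if all its finitely generated subgroups are abelian-by-finite. It is known that a finitely generated group is abelian-by-finite if and only if it is coarsely equivalent to a countable abelian group, if and only if it is bijectively coarsely equivalent to one. The following problem is posed in \cite{BHZ}.

\begin{quote}
\emph{Is every countable locally abelian-by-finite group coarsely equivalent to a countable abelian group? Is it bijectively coarsely equivalent to one?}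
\end{quote}

One would guess that the answer is yes. Fix a scale $\delta$ and join two points of $G$ if their distance is at most $\delta$. The components of this graph are the left cosets of the subgroup $L$ generated by the ball of radius $\delta$ about $1$, and this ball is finite (Section~\ref{sec:models}). So at each scale a locally abelian-by-finite group is a disjoint union of isometric copies of a finitely generated abelian-by-finite group, and each copy looks like an abelian group. The two extreme cases, finitely generated groups and locally finite groups, confirm the guess (Examples~\ref{ex:finiteindex} and~\ref{ex:locfinite}).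

The guess overlooks the relative position of the components. In an abelian group any two cosets of a subgroup $B$ are parallel: for $u\in B$ the distance from $c+u$ to $c'+u$ does not depend on $u$. A coarse equivalence transports a trace of this property, and a locally abelian-by-finite group need not have it. For groups $F$ and $H$ let $F^{(H)}$ be the group of finitely supported functions $H\to F$, and let $F\wr H=F^{(H)}\rtimes H$, where $(hfh^{-1})(t)=f(h^{-1}t)$.

\begin{theorem}\label{thm:counter}
Let $H=\bigoplus_{\mathbb N}\mathbb Z/2$ and $G=\mathbb Z\wr H$. Then $G$ is countable and locally abelian-by-finite, but it is not coarsely equivalent, hence not bijectively coarsely equivalent, to any countable abelian group.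
\end{theorem}

So both answers are negative. The obstruction behind Theorem~\ref{thm:counter} turns out to be the only one. For $g\in G$ put
\[
C^*(g)=\{x\in G: xg^px^{-1}=g^p\text{ for some }p\ge1\}=\bigcup_{p\ge1}C_G(g^p).
\]
This is a subgroup, because $C_G(g^p)\cup C_G(g^q)\subset C_G(g^{pq})$.

\begin{theorem}\label{thm:char}
For a countable locally abelian-by-finite group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ is bijectively coarsely equivalent to a countable abelian group;
\item[(b)] $G$ is coarsely equivalent to a countable abelian group;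
\item[(c)] for every $g\in G$ the subgroup $C^*(g)$ has finite index in $G$;
\item[(d)] for every $g\in G$ there is a finitely generated subgroup $L\le G$ such that every conjugate of $g$ has a positive power in $L$.
\end{enumerate}
\end{theorem}

Condition (c) is visible in the cases above: $C^*(g)=G$ if $g$ has finite order, and if $A\le G$ is abelian and normal of finite index, then some $g^p$ lies in $A$ and $C^*(g)\supset A$.

\begin{corollary}\label{cor:asdim}
Let $G$ be a countable locally abelian-by-finite group. If the ranks $r$ of the subgroups $\mathbb Z^r\le G$ are bounded (equivalently, if the asymptotic dimension of $G$ is finite), then \textup{(a)--(d)} hold.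
\end{corollary}

Thus counterexamples exist only in infinite asymptotic dimension, and there (c) decides.

Section~\ref{sec:models} works out three model cases. Section~\ref{sec:obstruction} proves (b)$\Rightarrow$(d) and Theorem~\ref{thm:counter}. Section~\ref{sec:module} attaches to $G$ a rational representation $V$, in which (c) says that all orbits are finite, and proves (d)$\Rightarrow$(c). Section~\ref{sec:cocycle} constructs a cocycle $b\colon G\to V$, and Section~\ref{sec:bijection} rounds it to a bijection onto an abelian group, which gives (c)$\Rightarrow$(a). Since (a)$\Rightarrow$(b) is trivial, this proves Theorem~\ref{thm:char}. Section~\ref{sec:asdim} deduces Corollary~\ref{cor:asdim}.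

\section{Finite sets, towers of cosets and three model cases}\label{sec:models}

Let $d$ be a proper left-invariant metric on a countable group $G$ and put $|g|=d(1,g)$, so that $d(x,y)=|x^{-1}y|$ and $|g^{-1}|=|g|$. The space $(G,d)$ is locally compact and is a countable union of points, so by the Baire category theorem it has an isolated point. Left translations are isometries and act transitively, so every point is isolated, and the compact balls are finite. Hence the bounded subsets of $G$ are the finite subsets, and the metric disappears from the definitions.

\begin{lemma}\label{lem:criterion}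
A map $f\colon G\to G'$ of countable groups is bornologous if and only if for every finite $S\subset G$ there is a finite $T\subset G'$ such that $x^{-1}y\in S$ implies $f(x)^{-1}f(y)\in T$.
\end{lemma}

\begin{proof}
We have $\omega_f(\delta)=\sup\{|f(x)^{-1}f(y)|: |x^{-1}y|\le\delta\}$, balls are finite, and finite sets lie in balls.
\end{proof}

If $\Phi$ is a bijection and both $\Phi$ and $\Phi^{-1}$ are bornologous, then $\Phi,\Phi^{-1}$ and $K=0$ give a bijective coarse equivalence. All positive results below are of this form.

\begin{example}[finite index]\label{ex:finiteindex}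
Let $A\le G$ have finite index $m$, write $G=\bigsqcup_{j\in\mathbb Z/m}At_j$, and put $\Phi(at_j)=(a,j)\in A\times\mathbb Z/m$. For $x=at_i$ and $y=a't_j$ we have $x^{-1}y=t_i^{-1}(a^{-1}a')t_j$. So $x^{-1}y$ ranges in a finite set if and only if $a^{-1}a'$ does, and $\Phi$ is a bijective coarse equivalence. For abelian $A$ the target is abelian.
\end{example}

When $G$ is not finitely generated we build the bijection along an increasing sequence of subgroups, one coordinate per step. The following lemma isolates the combinatorics.

\begin{lemma}[towers of cosets]\label{lem:tower}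
Let $\{1\}=G_0\subset G_1\subset\cdots$ be subgroups with union $G$. For $k\ge1$ let $E_k$ be an abelian group and $\phi_k\colon G\to E_k$ a map such that $\phi_k(1)=0$, $\phi_k$ is constant on left cosets of $G_{k-1}$, and for every $x\in G$ the map $\phi_k$ induces a bijection from the set of left cosets of $G_{k-1}$ contained in $xG_k$ onto $E_k$. Put $E=\bigoplus_{k\ge1}E_k$ and $E_{\le k}=\bigoplus_{i\le k}E_i$. Then $\Phi=(\phi_k)_{k\ge1}$ is a bijection $G\to E$, and for all $x,y\in G$, $k\ge0$,
\begin{equation}\label{eq:tower}
x^{-1}y\in G_k\iff\Phi(y)-\Phi(x)\in E_{\le k}.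
\end{equation}
\end{lemma}

\begin{proof}
If $x\in G_{k-1}$, then $\phi_k(x)=\phi_k(1)=0$; so $\Phi(x)$ has finitely many nonzero coordinates and lies in $E$. We show by induction on $k$ that $(\phi_1,\dots,\phi_k)$ maps every coset $xG_k$ bijectively onto $E_{\le k}$. For $k=0$ both sets are points. For $k\ge1$ and $(\epsilon_1,\dots,\epsilon_k)\in E_{\le k}$, there is exactly one coset $yG_{k-1}\subset xG_k$ on which $\phi_k=\epsilon_k$, and by induction this coset has exactly one point at which $\phi_i=\epsilon_i$ for all $i<k$. For $i>k$ the map $\phi_i$ is constant on $xG_k$, because $G_k\subset G_{i-1}$. Hence $\Phi$ maps $xG_k$ bijectively onto $\Phi(x)+E_{\le k}$. For $x=1$ this gives bijections $G_k\to E_{\le k}$, whose union is a bijection $G\to E$. Now \eqref{eq:tower} follows from $\Phi(xG_k)=\Phi(x)+E_{\le k}$ and injectivity.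
\end{proof}

\begin{example}[locally finite groups]\label{ex:locfinite}
Let $G$ be locally finite, that is, let all finitely generated subgroups be finite. Choose the $G_k$ finite and let $m_k=[G_k:G_{k-1}]$. In each left coset of $G_k$ number the $m_k$ left cosets of $G_{k-1}$ by $\mathbb Z/m_k$ in any way, giving $G_{k-1}$ itself the number $0$, and let $\phi_k(x)$ be the number of $xG_{k-1}$. The sets $G_k$ and $E_{\le k}$ are finite and absorb all finite subsets of $G$ and $E$, so \eqref{eq:tower} and Lemma~\ref{lem:criterion} show that $\Phi\colon G\to\bigoplus_k\mathbb Z/m_k$ is a bijective coarse equivalence.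
\end{example}

When the indices $[G_k:G_{k-1}]$ are infinite, the numbering cannot be arbitrary. The third model shows what must guide it, and where condition (c) comes from.

\begin{example}[split extensions]\label{ex:split}
Let a locally finite abelian group $H$ act on a torsion-free abelian group $M$, and let $G=M\rtimes H$ with $(m,h)(m',h')=(m+hm',hh')$. A finitely generated subgroup of $G$ lies in $M\rtimes H'$ with $H'$ finite, so $G$ is locally abelian-by-finite. Let $\Phi\colon G\to M\times H$ be the identity map of the underlying sets. For $x=(m,h)$ and $y=(m',h')$,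
\[
x^{-1}y=\bigl(h^{-1}(m'-m),\,h^{-1}h'\bigr),\qquad \Phi(x)^{-1}\Phi(y)=\bigl(m'-m,\,h^{-1}h'\bigr).
\]
The first coordinates lie in the same $H$-orbit. If all $H$-orbits in $M$ are finite, then $x^{-1}y$ ranges in a finite set if and only if $\Phi(x)^{-1}\Phi(y)$ does, and $\Phi$ is a bijective coarse equivalence. If the orbit of $m_0$ is infinite, take $x=(0,h)$ and $y=x\,(m_0,1)=(hm_0,h)$: then $\Phi(x)^{-1}\Phi(y)=(hm_0,1)$ takes infinitely many values, and $\Phi$ is not bornologous. Finally, the conjugate of $g=(m_0,1)$ by $(m,h)$ is $(hm_0,1)$, and $p\,hm_0=p\,m_0$ forces $hm_0=m_0$; so the index of $C^*(g)$ is the size of the orbit of $m_0$.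
\end{example}

In the group $\mathbb Z\wr H$ of Theorem~\ref{thm:counter}, $M=\mathbb Z^{(H)}$ and the orbit of the function $\delta_1$ with value $1$ at $1\in H$ and $0$ elsewhere is the infinite set $\{\delta_h:h\in H\}$. So the obvious map fails; the next section shows that every map fails. On the positive side, the first coordinate $b(m,h)=m$ satisfies $b(xy)=b(x)+\pi(x)b(y)$, where $\pi(m,h)$ is the action of $h$. Sections~\ref{sec:module} and~\ref{sec:cocycle} find substitutes for $M$, $\pi$ and $b$ in a general group.

\section{The obstruction}\label{sec:obstruction}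

Condition (d) has a geometric meaning. The left cosets $x\langle g\rangle$ are isometric copies of one ``line''. If $xg^px^{-1}\in L$, then $xg^{pn+i}=(xg^px^{-1})^n\,xg^i$, so the line $x\langle g\rangle$ stays at bounded distance from $L$. Thus (d) places all these lines near a single finitely generated subgroup, at distances that may depend on $x$. This is what parallelism of cosets in an abelian group yields.

\begin{lemma}\label{lem:obstruction}
If a countable group $G$ is coarsely equivalent to a countable abelian group $A$, then $G$ satisfies \textup{(d)}.
\end{lemma}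

\begin{proof}
Let $\varphi\colon G\to A$, $\psi\colon A\to G$ and $K$ be as in the definition, and let $g\in G$. Put $\delta=\omega_\varphi(|g|)$ and $s=\omega_\psi(\delta)$. Let $B\le A$ be generated by the finite ball $\{u:|u|\le\delta\}$, and let $L\le G$ be generated by the finite ball $\{h:|h|\le\max(K,s)\}$. Neither depends on the element $x$ fixed below.

\emph{Each line goes into a coset of $B$.} For $x\in G$ and $n\in\mathbb Z$ we have $d(xg^n,xg^{n+1})=|g|$, so $|\varphi(xg^{n+1})-\varphi(xg^n)|\le\delta$. Hence $\varphi(xg^n)\in\varphi(x)+B$ for all $n$.

\emph{One coset of $B$ comes back into $L$.} An element $u\in B$ is a sum of elements of norm at most $\delta$, so one can go from $c\in A$ to $c+u$ by steps of length at most $\delta$. The $\psi$-images of consecutive points differ by right multiplication by elements of norm at most $s$, so $\psi(c+u)\in\psi(c)L$. For $c=\varphi(1)$ we have $|\psi\varphi(1)|\le K$, hence $\psi\varphi(1)\in L$ and $\psi(\varphi(1)+B)\subset L$.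

\emph{The line $x\langle g\rangle$ stays near $L$.} Fix $x\in G$. Put $u_n=\varphi(xg^n)-\varphi(x)\in B$ and $q_n=\psi(\varphi(1)+u_n)\in L$. Since $A$ is abelian, the distance between $\varphi(xg^n)=\varphi(x)+u_n$ and $\varphi(1)+u_n$ is $\tau=|\varphi(x)-\varphi(1)|$, for every $n$. Therefore
\[
d(xg^n,q_n)\le d\bigl(xg^n,\psi\varphi(xg^n)\bigr)+d\bigl(\psi\varphi(xg^n),q_n\bigr)\le K+\omega_\psi(\tau).
\]
So $xg^n=q_nh_n$ with $h_n$ in the finite ball of radius $K+\omega_\psi(\tau)$. Choose $n<m$ with $h_n=h_m$. Then
\[
(xgx^{-1})^{m-n}=(xg^m)(xg^n)^{-1}=q_mq_n^{-1}\in L.\qedhere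
\]
\end{proof}

Commutativity of $A$ enters only in the third step. In a nonabelian group $d(cu,c'u)=|u^{-1}c^{-1}c'u|$ varies with $u$, and the lemma fails: every group is coarsely equivalent to itself, and the groups below violate (d). Theorem~\ref{thm:counter} is the case $F=\mathbb Z$, $H=\bigoplus_{\mathbb N}\mathbb Z/2$ of the following statement; in that case the element $g$ of the proof is $\delta_1$.

\begin{proposition}\label{prop:wreath}
Let $F$ be an infinite finitely generated abelian-by-finite group and $H$ an infinite countable locally finite group. Then $G=F\wr H$ is countable and locally abelian-by-finite, and it is not coarsely equivalent to any countable abelian group.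
\end{proposition}

\begin{proof}
The group $G$ is countable because $F$ and $H$ are and supports are finite. Let $L\le G$ be finitely generated, and let $H'\le H$ be generated by the supports and the $H$-components of finitely many generators of $L$. Then $H'$ is finite. It normalizes the group $F^{H'}$ of functions supported in $H'$, so $F^{H'}\rtimes H'$ is a subgroup of $G$, and it contains $L$. If $N\le F$ is abelian and normal of finite index, then $N^{H'}$ is abelian and normal of finite index in $F^{H'}\rtimes H'$, and so is $L\cap N^{H'}$ in $L$. Thus $G$ is locally abelian-by-finite.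

The group $N$ is infinite, abelian and finitely generated (it has finite index in $F$), so it contains an element $\gamma$ of infinite order. Let $g\in F^{(H)}$ be supported at $1$ with value $\gamma$. For $L$ and $H'$ as above choose $h\in H\setminus H'$. For every $p\ge1$ the element $(hgh^{-1})^p\in F^{(H)}$ has the value $\gamma^p\ne1$ at $h$, so it lies outside $F^{H'}\rtimes H'\supset L$. Hence no finitely generated $L$ satisfies (d) for $g$, and Lemma~\ref{lem:obstruction} applies.
\end{proof}

Condition (c) fails just as visibly: conjugation by an element with $H$-component $h\ne1$ moves the support of $g^p$ from $\{1\}$ to $\{h\}$, so $C^*(g)$ lies in the subgroup $F^{(H)}$ of infinite index.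

\section{The rational module}\label{sec:module}

From now on $G$ is countable and locally abelian-by-finite. We first recall what we need about lattices. A \emph{lattice} in a finite-dimensional $\mathbb Q$-vector space $W$ is a finitely generated subgroup $P$ that spans $W$. It is free abelian, and a $\mathbb Z$-basis of $P$ is a $\mathbb Q$-basis of $W$, so $(W,P)\cong(\mathbb Q^r,\mathbb Z^r)$. A subset of $W$ is \emph{bounded} if it is bounded for some, equivalently any, norm on $W\otimes\mathbb R$. We use three facts.
\begin{enumerate}
\item[(L1)] A subgroup of finite index in a lattice is a lattice.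
\item[(L2)] If $P,P'$ are lattices, then $P\cap P'$ has finite index in $P$. (Each generator of $P$ has a multiple in $P'$, so $mP\subset P'$ for some $m\ge1$.)
\item[(L3)] A lattice meets each bounded set in a finite set, and for a given norm there is $R$ such that every point of $W$ is within $R$ of the lattice.
\end{enumerate}

Write $G=\bigcup_nL_n$ with $L_1\subset L_2\subset\cdots$ finitely generated. Each $L_n$ has a free abelian normal subgroup $A_n$ of finite index and finite rank. Indeed, an abelian normal subgroup $A$ of finite index in $L_n$ is finitely generated, so $A\cong\mathbb Z^r\times T$ with $T$ finite, and $A_n=\{a^{|T|}:a\in A\}$ is characteristic in $A$, of finite index, and isomorphic to $\mathbb Z^r$.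

The groups $A_n$ would assemble into a substitute for the group $M$ of Example~\ref{ex:split} if they were nested, but $A_n$ need not lie in $A_{n+1}$. They are nested up to finite index: $A_{n+1}\cap L_n$ has finite index in $L_n$, so $A_n\cap A_{n+1}$ has finite index in $A_n$. Tensoring with $\mathbb Q$ removes finite indices. Put $V_n=A_n\otimes\mathbb Q$. The inclusions of $A_n\cap A_{n+1}$ induce an isomorphism onto $V_n$ and an injection into $V_{n+1}$:
\[
V_n=(A_n\cap A_{n+1})\otimes\mathbb Q\hookrightarrow V_{n+1}.
\]
We regard $V_n$ as a subspace of $V_{n+1}$ and put $V=\bigcup_nV_n$.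

For $g\in L_n$ choose $p\ge1$ with $g^p\in A_n$ (for instance $p=[L_n:A_n]$) and define the \emph{class}
\[
[g]=\tfrac1p\,(g^p\otimes1)\in V_n .
\]
If $g^p,g^q\in A_n$, then $\frac1p(g^p\otimes1)=\frac1{pq}(g^{pq}\otimes1)=\frac1q(g^q\otimes1)$, so $[g]$ does not depend on $p$. It does not change when $n$ is replaced by $n+1$: take $p$ with $g^p\in A_n\cap A_{n+1}$. The class $[g]$ records the direction and speed of the line $\langle g\rangle$.

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(i)] The map $a\mapsto[a]$ is an injective homomorphism of $A_n$ onto a lattice of $V_n$; every $v\in V_n$ has the form $\frac1p[a]$ with $a\in A_n$, $p\ge1$; and $[g^p]=p[g]$ for $g\in G$, $p\ge1$.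
\item[(ii)] $[g]=[g']$ if and only if $g^p=g'^p$ for some $p\ge1$.
\item[(iii)] There is a homomorphism $\pi\colon G\to GL(V)$ with $\pi(x)[g]=[xgx^{-1}]$. The subspace $V_n$ is $\pi(L_n)$-invariant, $A_n$ acts trivially on $V_n$, and $\pi(L_n)|_{V_n}$ is finite.
\item[(iv)] The stabilizer of $[g]$ under $\pi$ is $C^*(g)$. Condition \textup{(c)} holds if and only if every $\pi(G)$-orbit in $V$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The pair $A_n\subset V_n$ is $\mathbb Z^r\subset\mathbb Q^r$, which gives the first two claims. If $g^q\in A_n$, then $[g^p]=\frac1q(g^{pq}\otimes1)=p\cdot\frac1q(g^q\otimes1)$.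

(ii) If $g^p=g'^p$, then $p[g]=p[g']$. Conversely, if $[g]=[g']$, take $n$ and $p$ with $g^p,g'^p\in A_n$; then $[g^p]=[g'^p]$, and injectivity gives $g^p=g'^p$.

(iii) For $x\in L_n$, conjugation by $x$ is an automorphism of $A_n$ and induces $\pi_n(x)\in GL(V_n)$; the map $\pi_n$ is a homomorphism that is trivial on the abelian group $A_n$, so its image is finite. For $g\in L_n$ with $g^p\in A_n$ we get $\pi_n(x)[g]=\frac1p[xg^px^{-1}]=[xgx^{-1}]$. Applied to $n+1$, this shows that $\pi_{n+1}(x)[a]=[xax^{-1}]=\pi_n(x)[a]$ for $x\in L_n$, $a\in A_n$. Since $[A_n]$ spans $V_n$, the map $\pi_{n+1}(x)$ extends $\pi_n(x)$, and we let $\pi(x)$ be the union.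

(iv) By (ii) and (iii), $\pi(x)[g]=[g]$ if and only if $xg^px^{-1}=g^p$ for some $p\ge1$. So (c) says that the orbits of all classes are finite, and by (i) every vector is a rational multiple of a class.
\end{proof}

For $\mathbb Z\wr H$ with $H=\bigcup_nH_n$, $H_n$ finite, one may take $L_n=\mathbb Z^{H_n}\rtimes H_n$ and $A_n=\mathbb Z^{H_n}$; then $V=\mathbb Q^{(H)}$ and $H$ permutes the basis $\{\delta_h\}$.

Condition (d) will confine an orbit to a finite-dimensional space, which does not yet make it finite. Each $L_n$ acts through a finite group, but these groups might grow. This is excluded by Minkowski's theorem: \emph{the orders of the finite subgroups of $GL_r(\mathbb Q)$ are bounded by a constant depending only on $r$.} The field matters here: $GL_1(\mathbb C)$ contains the infinite, locally finite group of all roots of unity.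

\begin{lemma}\label{lem:minkowski}
If $W\subset V$ is a finite-dimensional $\pi(G)$-invariant subspace, then $\pi(G)|_W$ is finite.
\end{lemma}

\begin{proof}
For all large $n$ we have $W\subset V_n$, and then $\pi(L_n)|_W$ is finite by Lemma~\ref{lem:V}(iii). So $\pi(G)|_W$ is the union of an increasing sequence of finite subgroups of $GL(W)$. Their orders are bounded, so the sequence stabilizes.
\end{proof}

\begin{proof}[Proof of \textup{(d)}$\Rightarrow$\textup{(c)}]
Let $g\in G$, let $L$ be as in (d), and choose $n$ with $L\subset L_n$. For each $x\in G$ there is $p\ge1$ with $xg^px^{-1}\in L_n$, so $\pi(x)[g]=\frac1p[xg^px^{-1}]\in V_n$. The orbit of $[g]$ therefore spans an invariant subspace $W\subset V_n$. By Lemma~\ref{lem:minkowski} the orbit is finite, and by Lemma~\ref{lem:V}(iv) $C^*(g)$ has finite index.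
\end{proof}

\begin{remark}
This implication needs $G$ to be locally abelian-by-finite. The free group on $a,b$ satisfies (d) with $L=G$. But if $v$ is a reduced word that begins and ends with $b^{\pm1}$, then $va^pv^{-1}a^{-p}$ is reduced and nontrivial, and every element outside $\langle a\rangle$ has the form $a^iva^j$. So $C^*(a)=\langle a\rangle$ has infinite index.
\end{remark}

\section{The cocycle}\label{sec:cocycle}

A \emph{cocycle} on a subgroup $L\le G$ is a map $b\colon L\to V$ with $b(xy)=b(x)+\pi(x)b(y)$. Equivalently, $v\mapsto b(x)+\pi(x)v$ is an affine action of $L$ on $V$, and $b(x)$ is the position of the origin after applying $x$. It follows that $b(1)=0$, $b(x^{-1})=-\pi(x^{-1})b(x)$ and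
\begin{equation}\label{eq:difference}
b(y)-b(x)=\pi(x)\,b(x^{-1}y).
\end{equation}
Identity \eqref{eq:difference} is the reason for our interest: it compares the group-theoretic difference $x^{-1}y$ with a difference of vectors. For $m\in V$ the \emph{coboundary} $h\mapsto m-\pi(h)m$ is a cocycle, since $m-\pi(hk)m=(m-\pi(h)m)+\pi(h)(m-\pi(k)m)$.

The class map $g\mapsto[g]$ cannot serve as a coordinate. In the infinite dihedral group $D_\infty=\langle\tau,s\mid s^2=1,\ s\tau s^{-1}=\tau^{-1}\rangle$ all elements $\tau^ns$ have order $2$ and class $0$, whereas the cocycle $b(\tau^ns^e)=n[\tau]$ of Example~\ref{ex:split} separates them. We want a cocycle that agrees with the class map on every $A_n$. Denominators are unavoidable: in $\mathbb Z\rtimes\mathbb Z=\langle a,t\mid tat^{-1}=a^{-1}\rangle$ with $A_1=\langle a,t^2\rangle$, the equation $b(t)+\pi(t)b(t)=[t^2]$ forces the coefficient of $[t^2]$ in $b(t)$ to be $\frac12$, and $b(a^mt^n)=m[a]+\frac n2[t^2]$ is such a cocycle.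

\begin{lemma}\label{lem:cocycle}
There is a cocycle $b\colon G\to V$ such that $b(L_n)\subset V_n$ and $b(a)=[a]$ for $a\in A_n$, for all $n$. Moreover, for every $n$ and every bounded set $\Omega\subset V_n$, the set $\{h\in L_n:b(h)\in\Omega\}$ is finite.
\end{lemma}

\begin{proof}
\emph{A cocycle on $L_n$.} We start from a map that is correct on $A_n$ and average its defect. Choose $u\colon L_n\to V_n$ with $u(ah)=[a]+u(h)$ for $a\in A_n$, $h\in L_n$, for instance $u(as)=[a]$ for $s$ in a transversal of $A_n\backslash L_n$. For $h,x\in L_n$ put $\partial(h,x)=u(hx)-\pi(h)u(x)\in V_n$. For $a\in A_n$ we have $hah^{-1}\in A_n$, so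
\[
u(hax)=[hah^{-1}]+u(hx),\qquad \pi(h)u(ax)=[hah^{-1}]+\pi(h)u(x),
\]
and $\partial(h,ax)=\partial(h,x)$. Let $b_n^0(h)$ be the average of $\partial(h,x)$ over the finite set of cosets $A_nx$. We have
\[
\partial(hk,x)=\bigl(u(hkx)-\pi(h)u(kx)\bigr)+\pi(h)\bigl(u(kx)-\pi(k)u(x)\bigr)=\partial(h,kx)+\pi(h)\partial(k,x).
\]
Since $A_n$ is normal, $A_nx\mapsto A_nkx$ is a permutation of the cosets, and averaging gives $b_n^0(hk)=b_n^0(h)+\pi(h)b_n^0(k)$. For $a\in A_n$ the map $\pi(a)$ fixes $u(x)\in V_n$, so $\partial(a,x)=[a]$ and $b_n^0(a)=[a]$.

\emph{Compatibility.} The cocycle $b^0_{n+1}$ need not extend $b^0_n$; in $D_\infty$, for example, $b(s)$ may be any vector. The discrepancy is a coboundary, and a coboundary extends to the larger group, where we subtract it. Let $b_1=b_1^0$. Suppose that $b_n\colon L_n\to V_n$ is a cocycle equal to the class map on $A_n$, and let $\Delta=b^0_{n+1}|_{L_n}-b_n\colon L_n\to V_{n+1}$. This cocycle vanishes on the subgroup $N=A_n\cap A_{n+1}$ of finite index in $L_n$, so $\Delta(xk)=\Delta(x)+\pi(x)\Delta(k)=\Delta(x)$ for $k\in N$. Let $m\in V_{n+1}$ be the average of $\Delta$ over $L_n/N$.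 Left multiplication by $h\in L_n$ permutes $L_n/N$, so averaging $\Delta(hx)=\Delta(h)+\pi(h)\Delta(x)$ gives $m=\Delta(h)+\pi(h)m$. Put
\[
b_{n+1}(h)=b^0_{n+1}(h)-\bigl(m-\pi(h)m\bigr),\qquad h\in L_{n+1}.
\]
This is a cocycle with values in $V_{n+1}$, it restricts to $b^0_{n+1}|_{L_n}-\Delta=b_n$ on $L_n$, and it equals the class map on $A_{n+1}$, because $A_{n+1}$ fixes $m$. Let $b=\bigcup_nb_n$.

\emph{Finiteness.} Write $L_n=\bigcup_iA_ns_i$ as a finite union. Then $b(as_i)=[a]+\pi(a)b(s_i)=[a]+b(s_i)$ for $a\in A_n$. If $b(as_i)\in\Omega$, then $[a]$ lies in the bounded set $\Omega-b(s_i)$. By (L3) and Lemma~\ref{lem:V}(i) there are finitely many such $a$.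
\end{proof}

\section{The bijection}\label{sec:bijection}

We assume (c) and prove (a). The cocycle $b$ is not yet the required map: it need not be injective (it is zero when $G$ is locally finite), and nothing makes its image a subgroup of $V$. We cut $V$ into finite-dimensional invariant pieces $U_k$, build a matching tower $G_k$, and define the $k$-th coordinate of Lemma~\ref{lem:tower} as a lattice point of $U_k$ close to the $U_k$-component of $b$, together with a finite label.

\subsection*{Step 1: splitting $V$}
By Lemma~\ref{lem:V}(iv) all orbits in $V$ are finite; this is the only use of (c). Enumerate the countable set $V$ as $v_1,v_2,\dots$, with repetitions if $V=0$. Let $W_0=0$ and let $W_k$ be the span of the orbits of $v_1,\dots,v_k$. Then $W_0\subset W_1\subset\cdots$ are finite-dimensional invariant subspaces with union $V$, and $\pi(G)|_{W_k}$ is finite, since it permutes a finite spanning set. As in the proof of Maschke's theorem, sum the dot product in some basis of $W_k$ over this finite group to get an invariant Euclidean inner product with rational values. Let $U_k$ be the orthogonal complement of $W_{k-1}$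 in $W_k$ and $|\cdot|_k$ the resulting norm on $U_k$. Then $U_k$ is invariant (possibly zero), $\pi(G)$ acts on it by isometries, $W_k=\bigoplus_{i\le k}U_i$ and $V=\bigoplus_{k\ge1}U_k$. The projections $\operatorname{pr}_k\colon V\to U_k$ commute with $\pi$, so
\[
c_k=\operatorname{pr}_k\circ\, b\colon G\to U_k
\]
is a cocycle. A complement, and not only the quotient $W_k/W_{k-1}$, is needed because $c_k$ must be defined on all of $G$, where $b$ leaves $W_k$.

\subsection*{Step 2: the tower}
Let $\Gamma_k=b^{-1}(W_k)$. Since $W_k$ is invariant, the formulas for $b(xy)$ and $b(x^{-1})$ show that $\Gamma_k$ is a subgroup, and $\bigcup_k\Gamma_k=G$. The classes of the elements of $\Gamma_k$ span $W_k$: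
\begin{itemize}
\item if $h\in\Gamma_k$, choose $n,p$ with $h^p\in A_n$; then $[h]=\frac1p[h^p]=\frac1pb(h^p)\in W_k$;
\item if $v\in W_k$, write $v=\frac1p[a]$ with $a\in A_n$; then $b(a)=[a]=pv\in W_k$, so $a\in\Gamma_k$.
\end{itemize}
The groups $\Gamma_k$ can be too large for our purpose ($\Gamma_0=G$ if $G$ is locally finite), so we pass to finitely generated subgroups. Enumerate $G=\{g_1,g_2,\dots\}$ and put $G_0=\{1\}$. Let $G_k$ be generated by $G_{k-1}$, by those $g_i$ with $i\le k$ that lie in $\Gamma_k$, and by finitely many elements of $\Gamma_k$ whose classes span $W_k$. Then the $G_k$ are finitely generated and increasing, $G_k\subset\Gamma_k$, the classes $[G_k]$ span $W_k$, and $\bigcup_kG_k=G$ because each $g_i$ lies in $\Gamma_k$ for large $k$. The cocycle $c_k$ vanishes on $G_{k-1}\subset\Gamma_{k-1}$, so \emph{$c_k$ is constant on left cosets of $G_{k-1}$}.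

\subsection*{Step 3: a lattice acting on $G_k/G_{k-1}$}
For $k\ge0$ choose $n=n(k)$ with $G_k\subset L_n$, and let $B_k=G_k\cap A_n$. Then $W_k=\operatorname{span}[G_k]\subset V_n$. The group $B_k$ is free abelian of finite rank and normal of finite index in $G_k$; on it $b$ is the class map, an injective homomorphism; and it acts trivially on $W_k$. Every element of $G_k$ has a positive power in $B_k$, so $[B_k]$ spans $W_k$ and is a lattice of $W_k$.

Let $k\ge1$. For $a\in B_k$ put $\bar a=\operatorname{pr}_k[a]=c_k(a)$. The image $P_k$ of the homomorphism $a\mapsto\bar a$ is a lattice of $U_k$. It need not be invariant under all of $G$, and invariance will be needed to number the cosets inside $zG_k$ for $z\notin G_k$. So let $\Lambda_k=\bigcap_{x\in G}\pi(x)P_k$. This is an intersection of finitely many lattices, so by (L1) and (L2) it is a $\pi(G)$-invariant lattice of finite index in $P_k$. Lift a basis of $\Lambda_k$ to $B_k$ and let $D_k\le B_k$ be generated by the lifts; then $a\mapsto\bar a$ is an isomorphism $D_k\to\Lambda_k$. Since $D_k$ acts trivially on $U_k$,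
\begin{equation}\label{eq:translate}
c_k(ax)=\bar a+c_k(x)\qquad(a\in D_k,\ x\in G).
\end{equation}

\begin{lemma}\label{lem:orbits}
The group $D_k$ acts on $G_k/G_{k-1}$ by left multiplication freely and with finitely many orbits.
\end{lemma}

\begin{proof}
If $axG_{k-1}=xG_{k-1}$ with $a\in D_k$, then $c_k(ax)=c_k(x)$, so $\bar a=0$ by \eqref{eq:translate} and $a=1$.

For finiteness let $N_k=\{a\in B_k:\bar a=0\}=\{a\in B_k:[a]\in W_{k-1}\}$. It has three properties.
\begin{itemize}
\item $N_k$ is normal in $G_k$: $B_k$ is normal, $[xax^{-1}]=\pi(x)[a]$, and $W_{k-1}$ is invariant.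
\item $D_kN_k=\{a\in B_k:\bar a\in\Lambda_k\}$ has finite index in $B_k$, hence in $G_k$.
\item $N_k\cap G_{k-1}$ has finite index in $N_k$. Indeed, it contains $B_{k-1}\cap B_k$, which has finite index in $B_{k-1}$ because $B_k$ has finite index in $G_k\supset B_{k-1}$. By (L1), $[B_{k-1}\cap B_k]$ spans $W_{k-1}$. So $[N_k\cap G_{k-1}]\subset[N_k]$ are lattices of $W_{k-1}$, and (L2) and injectivity of the class map on $B_k$ give the claim.
\end{itemize}
Write $G_k=\bigcup_jD_kN_kx_j$ and $N_k=\bigcup_iy_i(N_k\cap G_{k-1})$ as finite unions. By normality $N_kx_j=x_jN_k$, so $G_k=\bigcup_{i,j}D_k\,x_jy_i\,G_{k-1}$.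
\end{proof}

Let $m_k\ge1$ be the number of orbits, and choose orbit representatives $t_{k,j}G_{k-1}$, $j\in\mathbb Z/m_k$, with $t_{k,j}\in G_k$ and $t_{k,0}=1$.

\subsection*{Step 4: the coordinates}
Let $Z_k$ be a transversal for the left cosets of $G_k$ in $G$. For $x\in G$ there is a unique $z\in Z_k$ with $xG_k=zG_k$, and by Lemma~\ref{lem:orbits} applied to $z^{-1}xG_{k-1}$ there are unique $a\in D_k$ and $j\in\mathbb Z/m_k$ with
\begin{equation}\label{eq:normalform}
xG_{k-1}=z\,a\,t_{k,j}\,G_{k-1}.
\end{equation}
The first attempt at a coordinate is $(\bar a,j)$ with an arbitrary $Z_k$. It fails in two ways. In $D_\infty$ with $G_1=D_1=\langle\tau\rangle$ and $Z_1=\{1,s\}$, the points $\tau^n$ and $\tau^ns=s\tau^{-n}$ are at distance $|s|$ but receive the numbers $n$ and $-n$; the cocycle gives both the value $n[\tau]$, and the cure is to use $\pi(z)\bar a$. In $\mathbb Z[\frac12]$ with $G_1=D_1=\mathbb Z$ and $c_1(x)=x$, let $Z_1$ contain $2^{-i}$ and $2^{-i}+\frac12+i$ for $i\ge2$. The points $2^{-i}$ and $2^{-i}+\frac12$ differ by $\frac12$ but receive the numbers $0$ and $-i$; the cure is to take $Z_1\subset[0,1)$, and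 then the coordinate is $\lfloor x\rfloor$.

We apply both cures. By (L3) there is $R_k$ such that every point of $U_k$ is within $R_k$ of $\Lambda_k$. Every coset $yG_k$ contains an element $z$ with $|c_k(z)|_k\le R_k$: as $a$ runs through $D_k$, the vector $\pi(y)\bar a$ runs through $\pi(y)\Lambda_k=\Lambda_k$, and $c_k(ya)=c_k(y)+\pi(y)\bar a$. Choose $Z_k$ with $1\in Z_k$ and $|c_k(z)|_k\le R_k$ for all $z\in Z_k$. With \eqref{eq:normalform} define
\[
\beta_k(x)=\pi(z)\bar a\in\Lambda_k,\qquad \phi_k(x)=\bigl(\beta_k(x),j\bigr)\in E_k:=\Lambda_k\oplus\mathbb Z/m_k .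
\]
By Step 2, the cocycle identity and \eqref{eq:translate},
\[
c_k(x)=c_k(zat_{k,j})=c_k(z)+\pi(z)\bar a+\pi(z)c_k(t_{k,j}).
\]
Since $\pi(z)$ is an isometry of $U_k$,
\begin{equation}\label{eq:close}
|\beta_k(x)-c_k(x)|_k\le C_k:=R_k+\max_j|c_k(t_{k,j})|_k\qquad\text{for all }x\in G.
\end{equation}

The maps $\phi_k$ satisfy the hypotheses of Lemma~\ref{lem:tower}. They depend only on $xG_{k-1}$. For $x=1$ we have $z=1$, $a=1$, $j=0$, so $\phi_k(1)=0$. The left cosets of $G_{k-1}$ in $zG_k$ correspond bijectively to pairs $(a,j)\in D_k\times\mathbb Z/m_k$, and $a\mapsto\pi(z)\bar a$ is a bijection $D_k\to\Lambda_k$. Hence $\Phi=(\phi_k)_{k\ge1}$ is a bijection of $G$ onto the countable abelian group $E=\bigoplus_{k\ge1}(\Lambda_k\oplus\mathbb Z/m_k)$, and \eqref{eq:tower} holds.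

\subsection*{Step 5: $\Phi$ and $\Phi^{-1}$ are bornologous}
Let $x,y\in G$ and $h=x^{-1}y$. By \eqref{eq:difference} for $c_i$ and the invariance of the norm, $|c_i(y)-c_i(x)|_i=|c_i(h)|_i$. With \eqref{eq:close} this gives, for all $i\ge1$,
\begin{equation}\label{eq:compare}
\bigl|\,|\beta_i(y)-\beta_i(x)|_i-|c_i(h)|_i\,\bigr|\le2C_i .
\end{equation}
We use Lemma~\ref{lem:criterion} twice.

Let $S\subset G$ be finite, say $S\subset G_k$, and let $h\in S$. By \eqref{eq:tower}, $\Phi(y)-\Phi(x)\in E_{\le k}$. For $i\le k$, \eqref{eq:compare} shows that $\beta_i(y)-\beta_i(x)$ is a point of $\Lambda_i$ of norm at most $2C_i+\max_{g\in S}|c_i(g)|_i$, and by (L3) there are finitely many such points. The groups $\mathbb Z/m_i$ are finite. So $\Phi(y)-\Phi(x)$ lies in a finite set that depends only on $S$.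

Let $T\subset E$ be finite, say $T\subset E_{\le k}$, and let $\Phi(y)-\Phi(x)\in T$. By \eqref{eq:tower}, $h\in G_k$, so $b(h)\in W_k$ and $b(h)=\sum_{i\le k}c_i(h)$. By \eqref{eq:compare}, $|c_i(h)|_i$ is bounded in terms of $T$ for $i\le k$. Thus $b(h)$ lies in a bounded subset of $W_k\subset V_{n(k)}$ that depends only on $T$, and $h\in L_{n(k)}$. By Lemma~\ref{lem:cocycle}, $h$ lies in a finite set that depends only on $T$.

So $\Phi$ is a bijective coarse equivalence of $G$ with $E$. This proves (c)$\Rightarrow$(a) and completes the proof of Theorem~\ref{thm:char}.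

\section{Finite asymptotic dimension}\label{sec:asdim}

A metric space $X$ has $\operatorname{asdim}X\le r$ if for every $R<\infty$ there is a cover of $X$ by sets of uniformly bounded diameter such that each ball of radius $R$ meets at most $r+1$ of them; $\operatorname{asdim}X$ is the least such $r$, or $\infty$. It is invariant under coarse equivalence, and $\operatorname{asdim}\mathbb Z^r=r$.

\begin{proof}[Proof of Corollary~\ref{cor:asdim}]
If the ranks of the subgroups $\mathbb Z^r\le G$ are bounded, then $\dim V_n=\operatorname{rank}A_n$ is bounded, so $\dim V<\infty$. By Lemma~\ref{lem:minkowski} with $W=V$, the group $\pi(G)$ is finite, so all orbits are finite. By Lemma~\ref{lem:V}(iv), (c) holds, and Theorem~\ref{thm:char} gives the rest.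

For the equivalence in parentheses, $\operatorname{asdim}G$ is the supremum of $\operatorname{asdim}L$ over the finitely generated subgroups $L\le G$ \cite{DS}. Each such $L$ contains some $\mathbb Z^r$ with finite index $m$ (Section~\ref{sec:module}). By Example~\ref{ex:finiteindex} it is coarsely equivalent to $\mathbb Z^r\times\mathbb Z/m$, hence to $\mathbb Z^r$, and $\operatorname{asdim}L=r$. Every subgroup $\mathbb Z^r\le G$ is itself such an $L$. So $\operatorname{asdim}G$ is the supremum of the ranks $r$.
\end{proof}

In infinite asymptotic dimension both behaviors occur among nonabelian split extensions $\bigl(\bigoplus_{\mathbb N}\mathbb Z\bigr)\rtimes H$ with $H=\bigoplus_{\mathbb N}\mathbb Z/2$. If $H$ permutes a basis freely and transitively, we get the group of Theorem~\ref{thm:counter}. If the $i$-th generator of $H$ changes the sign of the $i$-th coordinate, then each vector has finitely many nonzero coordinates and a finite orbit, and by Example~\ref{ex:split} the group is bijectively coarsely equivalent to $\bigoplus_{\mathbb N}(\mathbb Z\oplus\mathbb Z/2)$.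

\begin{thebibliography}{9}

\bibitem{BHZ}
T.~Banakh, J.~Higes, I.~Zarichinyy,
\emph{The coarse classification of countable abelian groups},
arXiv:0807.1141 (2008).

\bibitem{DS}
Dranishnikov and Smith,
\emph{Asymptotic dimension of discrete groups},
Fund. Math. (2006).

\end{thebibliography}
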